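# Random routings and the maximum degree of path-pairable graphs without a $K_t$ minor

## 1. Random routings and the expected collision

All graphs are finite and simple. We write $d(v)$ for the degree of $v$, $\Delta=\Delta(G)$ for the maximum degree, $e(G)$ for the number of edges, and $\log$ for the natural logarithm.

**Definition (routing).** Let $G$ be a connected graph with vertex set $V$, $|V|=n$. A *routing* of $G$ assigns to each unordered pair $\{x,y\}$ of distinct vertices a probability distribution on the $x$–$y$ paths of $G$. We write $R_{xy}=R_{yx}$ for a random path with this law, and $R_{xx}$ is the trivial path consisting of $x$ alone. Put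
$$p_x(v)=\frac1n\sum_{w\in V}\Pr(v\in R_{xw}),\qquad q(v)=\frac1n\sum_{x\in V}p_x(v),\qquad \sigma=\sum_{v\in V}q(v)^2 .$$

In words: $p_x(v)$ is the probability that the random path from $x$ to a uniform vertex $w$ (possibly $w=x$) passes through $v$. The *load* $q(v)$ is the probability that $v\in R_{xy}$ when both $x,y$ are independent and uniform. Always $p_x(x)=1$.

The number $\sigma$ measures collisions. Take two independent copies of the experiment, giving paths $R$ (from $x$ to $y$) and $R'$ (from $x'$ to $y'$). Each vertex $v$ lies on both with probability $q(v)^2$, so
$$\Pr(R\cap R'\neq\emptyset)\ \le\ \mathbb E\,|R\cap R'|\ =\ \sum_v q(v)^2=\sigma. \tag{1}$$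

*Example: the complete graph.* In $K_n$ let $R_{xy}$ be the edge $xy$. Then $p_v(v)=1$ and $p_x(v)=1/n$ for $x\ne v$, so $q(v)=\frac1n\left(1+\frac{n-1}n\right)=\frac{2n-1}{n^2}$ and $\sigma=\frac{(2n-1)^2}{n^3}<\frac4n$. Two random paths hardly ever meet.

*Example: the star.* In a star with center $z$ and $n-1$ leaves there is only one routing. The path $R_{xy}$ misses $z$ only if $x=y\ne z$, so $q(z)=1-\frac{n-1}{n^2}\ge1-\frac1n$ and $\sigma\ge(1-\frac1n)^2$. All the load sits on one vertex.

What is this for? We shall show that a graph with a routing of small $\sigma$ contains a large complete graph as a minor, and that in a path-pairable graph (defined next) $\sigma$ can be made small unless there are vertices of very large degree. Hence a path-pairable graph that excludes a complete minor must have vertices of very large degree.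

## 2. Path-pairability, minors, and the four theorems

**Definition (path-pairable).** A graph $G$ on an even number $n$ of vertices is *path-pairable* if for every partition of $V(G)$ into $n/2$ pairs $\{x_i,y_i\}$ (a *pairing*) there are pairwise edge-disjoint paths $P_1,\dots,P_{n/2}$ such that $P_i$ joins $x_i$ to $y_i$.

Paths may share vertices, but not edges. A star with an even number of vertices is path-pairable: two paired leaves use their own two edges, and a leaf paired with the center uses its own edge. The four-cycle $1234$ is not: pair $\{1,3\},\{2,4\}$. By symmetry the path from $1$ to $3$ is $1\,2\,3$, and it uses both edges at $2$, so nothing is left for $2$. A path-pairable graph is connected, since any two vertices may be paired.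

**Definition (minor).** A graph has a $K_t$ minor if $K_t$ can be obtained from it by deleting vertices and edges and contracting edges. Equivalently, there are $t$ nonempty, pairwise disjoint vertex sets $B_1,\dots,B_t$, the *branch sets*, each inducing a connected subgraph, with an edge between any two of them.

For example the four-cycle $1234$ has a $K_3$ minor with branch sets $\{1\},\{2\},\{3,4\}$. A graph has no $K_3$ minor exactly when it is a forest.

**Density constant.** For $t\ge3$ let $C_t\ge1$ be a constant such that every graph $F$ without a $K_t$ minor satisfies $e(F)\le C_t|F|$. One may take $C_t=2^{t-3}$ (Mader 1967; in Diestel's *Graph Theory*: average degree at least $2^{t-2}$ forces a $K_t$ minor), or $C_t=O(t\sqrt{\log t})$ (Kostochka 1984, Thomason 1984).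

The star is path-pairable, has no $K_3$ minor and has a vertex joined to everything. Must a path-pairable graph with no $K_t$ minor always have a vertex joined to a constant proportion of all vertices? Girão, Mészáros, Popielarz and Snyder, "On the maximum degree of path-pairable planar graphs" (arXiv:1705.06068, 2017), are the source of the following.

**Conjecture.** For any $t$ there is a constant $c=c(t)>0$ such that every path-pairable graph on $n$ vertices without a $K_t$ minor contains a vertex of degree at least $cn$.

For planar graphs it is a known result that a path-pairable graph has a vertex of degree at least $c'n$ with $c'>0$ absolute. We shall not use it. The conjecture is true.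

**Theorem 1.** Let $t\ge3$. Every path-pairable $n$-vertex graph without a $K_t$ minor has $\Delta\ge\dfrac{n}{4t^4C_t}$. (For $t\le2$, having no $K_t$ minor implies having no $K_3$ minor, so the case $t=3$ applies.)

**Theorem 2.** Let $t\ge3$ and let $G$ be path-pairable on $n$ vertices without a $K_t$ minor. Then

* (a) $\sum_v d(v)^2\ge\dfrac{n^2}{256\,t^2}$;
* (b) $\Delta\ge\dfrac{n}{512\,t^2C_t}$, so $\Delta\ge c\,n/(t^3\sqrt{\log t})$ for an absolute constant $c>0$;
* (c) $\Delta\ge\dfrac{n}{512\,t^3}$ whenever $n\ge2^{13}t^2C_t^4$.

The next theorem says that only a cut condition is needed. For a graph on $n\ge2$ vertices put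
$$h(G)=\min_{0<|S|\le n/2}\frac{e(S,V\setminus S)}{|S|},$$
where $e(S,V\setminus S)$ counts the edges between $S$ and its complement. *Path-pairability implies $h(G)\ge1$*: pair all of $S$ with vertices outside $S$ and the remaining vertices arbitrarily; then $|S|$ edge-disjoint paths leave $S$, so at least $|S|$ edges do. The cut condition $h\ge1$ is strictly weaker than path-pairability: in the four-cycle every single vertex has $2$ edges leaving it and every pair of vertices has at least $2$, so $h=1$, while the four-cycle is not path-pairable.

**Theorem 3.** For every $t\ge3$ there is $C'_t$ such that every connected $K_t$-minor-free graph $G$ on $n\ge2$ vertices has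
$$h(G)\ \le\ \frac{C'_t}{n}\Big(\sum_v d(v)^2\Big)^{1/2}\ \le\ C'_t\sqrt{2C_t\,\Delta/n}.$$

Finally, constructions that limit these bounds. A graph is *$k$-degenerate* if each of its nonempty subgraphs has a vertex of degree at most $k$ in that subgraph. (Trees are $1$-degenerate.)

**Theorem 4.**

* (a) There is a constant $C$ such that for all sufficiently large $t$ there are, for infinitely many $n$, path-pairable $K_t$-minor-free $n$-vertex graphs with $\Delta\le C\,n\,(\log t/\log\log t)^3/t^2$ and $\sum_vd(v)^2\le C\,n^2(\log t/\log\log t)^4/t^2$. So Theorem 2(a) is sharp up to a polylogarithmic factor in $t$.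
* (b) For every even $s\ge4$ there are, for infinitely many $n$, path-pairable $n$-vertex graphs without a $K_{s+2}$ minor with $\Delta\le3n/s$.
* (c) "$K_t$-minor-free" cannot be weakened to "boundedly degenerate": there are infinitely many 3-degenerate path-pairable graphs with $\Delta=O(n^{3/4})$.

Hence the best linear constant for large $n$ lies between $\frac1{512}t^{-3}$ and $O(t^{-2}(\log t/\log\log t)^3)$. These results do not determine the exact exponent of $t$.

## 3. Trees, and what one separator gives

**The case $t=3$ by hand.** A path-pairable graph without a $K_3$ minor is a tree. Removing an edge splits the tree into two sides, and the smaller side $S$ has $|S|\le n/2$. The cut condition reads $1\ge|S|$. So every edge has an end that is a leaf. If there were two vertices of degree at least $2$, all vertices on the path between them would have degree at least $2$, and an edge of that path would have no leaf end. So at most one vertex is not a leaf, and the tree is a star (for $n=2$, an edge). Thus $\Delta=n-1$.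

For trees a single cut decided everything, so it is natural to use one good cut in general. Take planar graphs and the planar separator theorem: $V$ is a disjoint union $A\cup X\cup B$ with no edge between $A$ and $B$, with $|A|,|B|\le 2n/3$ and $|X|\le c_0\sqrt n$. Say $|A|\le|B|$; then $|A|\ge n/3-c_0\sqrt n$. Pair all of $A$ with vertices of $B$. Each of these $|A|$ paths has an interior vertex in $X$ and uses two edges there, so
$$\sum_{x\in X}d(x)\ge2|A|\ge\tfrac23n-2c_0\sqrt n .$$
Therefore some vertex of $X$ has degree at least of order $\sqrt n$. Here the argument stops: the inequality is compatible with about $\sqrt n$ vertices in $X$, all of degree about $\sqrt n$, and one cut cannot distinguish this from one vertex of linear degree.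

Which inequality would suffice? Since $e(G)\le C_tn$,
$$\sum_vd(v)^2\ \le\ \Delta\sum_v d(v)=2e(G)\,\Delta\ \le\ 2C_tn\,\Delta. \tag{2}$$
So it suffices to show $\sum_vd(v)^2\ge c\,n^2$: the second moment sees concentration, which a single cut does not. The sum of squares appears naturally once we average over all pairings at once, because $\sigma$ is a sum of squares.

## 4. Averaging over all pairings: load is at most degree

**Lemma 5.** A path-pairable graph $G$ has a routing with $q(v)\le(d(v)+1)/n$ for all $v$. Consequently
$$\sigma\le\frac4{n^2}\sum_vd(v)^2. \tag{3}$$

**Step 1: the routing.** For each pairing $\mathcal P$ fix edge-disjoint paths $P^{\mathcal P}_{xy}$, $\{x,y\}\in\mathcal P$. Let $R_{xy}=P^{\mathcal P}_{xy}$, where $\mathcal P$ is uniform among the pairings that contain $\{x,y\}$.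

**Step 2: a deterministic count at one vertex.** Fix a pairing and a vertex $v$, and let $k$ be the number of its paths that contain $v$. Exactly one of them ends at $v$ and uses one edge at $v$; each of the others uses two. The paths are edge-disjoint, so $1+2(k-1)\le d(v)$, that is, $k\le\frac{d(v)+1}2$.

**Step 3: average.** In a uniform random pairing the partner of $x$ is uniform among the $n-1$ other vertices, so a given pair occurs with probability $\frac1{n-1}$. Conditioned on its occurrence, its path has the law of $R_{xy}$. So the expected number of paths through $v$ is
$$\frac1{n-1}\sum_{\{x,y\}}\Pr(v\in R_{xy})\le\frac{d(v)+1}2 .$$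
Now $n^2q(v)$ is the sum of $\Pr(v\in R_{xy})$ over all ordered pairs $(x,y)$. Each unordered pair of distinct vertices counts twice, and among the trivial paths only $R_{vv}$ contains $v$. Hence
$$n^2q(v)=2\sum_{\{x,y\}}\Pr(v\in R_{xy})+1\le(n-1)(d(v)+1)+1\le n(d(v)+1).$$

**Step 4: the bound on $\sigma$.** Every vertex is joined to some other vertex by a path, so $d(v)\ge1$ and $d(v)+1\le2d(v)$. Thus $q(v)\le2d(v)/n$; square and sum. $\square$

## 5. A randomly placed subdivision of $K_t$

We now want a $K_t$ minor from small $\sigma$. The direct attempt: choose independent uniform vertices $x_1,\dots,x_t$ and independent paths $P_{ij}\sim R_{x_ix_j}$, and let the branch set of $i$ consist of the beginnings of the paths $P_{ij}$. For disjoint index pairs $\{i,j\},\{k,l\}$ the two paths are independent, and (1) bounds their collision probability by $\sigma$. The trouble is with $P_{ij}$ and $P_{ik}$. They share the random end $x_i$, hence are only conditionally independent given $x_i$, and their expected number of common vertices is $\frac1n\sum_x\sum_vp_x(v)^2\ge1$, because $p_x(x)=1$. Meeting near $x_i$ is harmless, since both beginnings lie in the branch set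 of $i$. But $P_{ij}$ has to be divided between $i$ and $j$, and $P_{ik}$ between $i$ and $k$. If they meet in the $j$-part of the first and the $k$-part of the second, then the branch sets of $j$ and $k$ intersect, and the union bound with $\sigma$ says nothing about this event.

The way out is to put a new random vertex in the middle of each connection. Two paths that go into different branch sets then have disjoint sets of ends, with one exception: the two halves of the same connection. For those two halves a meeting is what we want.

**Proposition 6.** Let $t\ge3$. If $G$ has a routing with $\sigma<2/t^4$, then $G$ has a $K_t$ minor.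

**Step 1: place the subdivision at random.** Let $H$ be $K_t$ with each edge $uu'$ subdivided once by a vertex $w_{uu'}$. It has $t(t-1)$ edges, hence fewer than $t^4/2$ pairs of edges. Choose $\varphi(a)$, $a\in V(H)$, independently and uniformly in $V(G)$. Given $\varphi$, choose for each edge $ab$ of $H$, independently, a path $P_{ab}$ with the law of $R_{\varphi(a)\varphi(b)}$.

**Step 2: avoid all collisions of disjoint edges.** If $ab$ and $a'b'$ are vertex-disjoint edges of $H$, then $P_{ab}$ and $P_{a'b'}$ are independent, and each contains $v$ with probability $q(v)$. By (1) they intersect with probability at most $\sigma$. There are fewer than $t^4/2$ pairs, and $\frac{t^4}2\sigma<1$, so by the union bound, with positive probability,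
$$P_{ab}\cap P_{a'b'}=\emptyset\quad\text{for all vertex-disjoint edges }ab,\,a'b'\text{ of }H. \tag{4}$$
Fix such an outcome. The rest is deterministic. (Some of the points $\varphi(a)$ may coincide; we use only (4).)

**Step 3: divide each connection.** Order the vertices of $K_t$. Let $u<u'$, $w=w_{uu'}$, $P=P_{uw}$ and $P'=P_{u'w}$. Both paths contain $\varphi(w)$. Since $t\ge3$, $u'$ has a neighbor $w'\ne w$ in $H$. The edges $uw$ and $u'w'$ are disjoint, and $\varphi(u')\in P_{u'w'}$, so (4) gives $\varphi(u')\notin P$. Walk along $P'$ from $\varphi(u')$ and let $z$ be the first vertex on $P$; it exists because $\varphi(w)\in P$. Let $P''$ be the part of $P'$ strictly before $z$. It is nonempty, contains $\varphi(u')$, is disjoint from $P$, and its last vertex is adjacent to $z\in P$.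

**Step 4: the branch sets.** Let $B_u$ be the union of $\{\varphi(u)\}$, all the sets $V(P_{uw_{uu'}})$ with $u'>u$, and the truncated parts $P''$ of the paths $P_{uw_{uu'}}$ with $u'<u$. All these pieces are connected and contain $\varphi(u)$, so $B_u$ is connected. For $u<u'$ the edge from the end of $P''\subseteq B_{u'}$ to $z\in P\subseteq B_u$ joins the two sets.

**Step 5: disjointness.** Let $u<u'$. Since every vertex $u$ has an $H$-neighbor, and every piece of $B_u$ contains $\varphi(u)$, it suffices to compare a piece of $P_{uw_1}$ in $B_u$ with a piece of $P_{u'w_2}$ in $B_{u'}$. If $w_1\ne w_2$, the edges $uw_1,u'w_2$ are disjoint and (4) applies. If $w_1=w_2$, this vertex is adjacent in $H$ to both $u$ and $u'$, so it is $w_{uu'}$; the pieces are $P$ and $P''$ of Step 3, which are disjoint. So the sets $B_u$ are the branch sets of a $K_t$ minor. $\square$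

**Proof of Theorem 1.** Let $G$ be path-pairable without a $K_t$ minor, with the routing of Lemma 5. Proposition 6, then (3), then (2) give
$$\frac2{t^4}\le\sigma\le\frac4{n^2}\sum_vd(v)^2\le\frac4{n^2}\cdot2e(G)\Delta\le\frac{8C_t\Delta}n,$$
that is, $\Delta\ge\frac n{4t^4C_t}$. $\blacksquare$

This proves the conjecture with $c(t)=1/(4t^4C_t)$.

## 6. Growing branch sets one path at a time

The factor $t^4$ comes from demanding that none of about $t^4/2$ pairs of paths collide. We can be more economical in two ways. First, start with $2t$ candidates and allow half of them to fail, so that no union bound over candidates is needed. Second, choose the paths one after another, conditioned to avoid what is already there. Then one candidate only has to fear about $t$ other branch sets, each made of about $t$ paths: a budget of order $t^2$.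

**Proposition 7.** If $G$ has a routing with $\sigma\le\frac1{64t^2}$, then $G$ has a $K_t$ minor.

**Step 1: a measure of danger.** Let $T=2t$ and let $x_1,\dots,x_T$ be independent uniform vertices. For $S\subseteq V$ put
$$f_j(S)=\Pr(R_{x_jw}\cap S\ne\emptyset),\qquad w\text{ uniform in }V,$$
where the probability is over $w$ and the path, with $x_j$ and $S$ fixed. By the union bound
$$f_j(S)\le\sum_{v\in S}p_{x_j}(v). \tag{5}$$

**Step 2: the process.** Start with $B_j=\{x_j\}$ and treat the pairs $\{j,k\}\subset\{1,\dots,T\}$ one by one in a fixed order. At any time call $j$ *bad* if $f_j\big(\bigcup_{l\ne j}B_l\big)>\frac14$. The sets only grow, so a bad index stays bad. When treating $\{j,k\}$, do nothing if $j$ or $k$ is bad. Otherwise let $w$ be uniform in $V$ and, given $w$, let $R\sim R_{x_jw}$ and $R'\sim R_{x_kw}$ be independent. Consider the event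
$$E:\qquad R\cap\bigcup_{l\ne j}B_l=\emptyset\quad\text{and}\quad R'\cap\bigcup_{l\ne k}B_l=\emptyset .$$
Since $j$ and $k$ are not bad, $\Pr(E)\ge1-\frac14-\frac14=\frac12$. Sample $(w,R,R')$ from its law conditioned on $E$; we then say that the step is *executed*. Walk along $R'$ from $x_k$ and let $z$ be the first vertex on $R$; it exists since $w\in R\cap R'$. Also $z\ne x_k$, because $x_k\in B_k$ and $R\cap B_k=\emptyset$. Let $R''$ be the part of $R'$ strictly before $z$, which is nonempty. Add $V(R)$ to $B_j$ and $V(R'')$ to $B_k$.

**Step 3: the good indices form a complete minor.**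

Each $B_j$ stays connected, because the added pieces are connected and contain $x_j$.

If $x_j=x_k$ with $j\ne k$, then $f_j(\{x_k\})=1$, because every path from $x_j$ contains $x_j$. By symmetry $f_k(\{x_j\})=1$, so both are bad from the start.

If $x_j\ne x_k$, then $B_j\cap B_k=\emptyset$ at the start, and this is preserved by every executed step. Indeed, in a step for $\{a,b\}$ (with $a$ in the role of $j$), $R$ avoids all sets other than $B_a$, $R'$ avoids all sets other than $B_b$, and $R''\cap R=\emptyset$. So the enlarged $B_a$ and $B_b$ are disjoint from each other if they were before, and each stays disjoint from every other set from which it was disjoint.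

After an executed step for $\{j,k\}$, the sets $B_j$ and $B_k$ are joined by the edge from the last vertex of $R''$ to $z\in R$.

Let $J$ be the set of indices that are not bad at the end. They were never bad, so all steps for pairs inside $J$ were executed, and the points $x_j$, $j\in J$, are distinct. Hence $(B_j)_{j\in J}$ are the branch sets of a $K_{|J|}$ minor.

**Step 4: the expected danger at the end.** Suppose a step for a pair containing $k$ is executed. Conditionally on $x_1,\dots,x_T$ and the history, the sampled path from $x_k$ contains $v$ with probability at most $p_{x_k}(v)/\Pr(E)\le2p_{x_k}(v)$, because before conditioning on $E$ it is the random path from $x_k$ to a uniform vertex. The index $k$ lies in $T-1$ pairs, and $B_k$ is contained in $\{x_k\}$ together with the sampled paths from $x_k$. So by (5), for the final sets,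
$$\mathbb E\Big[f_j\Big(\bigcup_{k\ne j}B_k\Big)\,\Big|\,x_1,\dots,x_T\Big]\le\sum_{k\ne j}\Big(p_{x_j}(x_k)+2(T-1)\sum_vp_{x_j}(v)p_{x_k}(v)\Big).$$
Since $p_{x_k}(x_k)=1$, the term $p_{x_j}(x_k)=p_{x_j}(x_k)p_{x_k}(x_k)$ is one of the summands of $\sum_vp_{x_j}(v)p_{x_k}(v)$. So the right side is at most $(2T-1)\sum_{k\ne j}\sum_vp_{x_j}(v)p_{x_k}(v)$. Now average over the points: $x_j,x_k$ are independent and $\mathbb E\,p_{x_k}(v)=q(v)$, so
$$\mathbb E\,f_j\Big(\bigcup_{k\ne j}B_k\Big)\le(2T-1)(T-1)\sum_vq(v)^2\le2T^2\sigma .$$

**Step 5: half of the indices survive.** By Markov's inequality,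
$$\Pr(j\text{ is bad at the end})\le4\cdot2T^2\sigma=8T^2\sigma=32t^2\sigma\le\tfrac12 .$$
The expected number of bad indices is at most $T/2=t$, so with positive probability at most $t$ indices are bad and $|J|\ge T-t=t$. By Step 3, $G$ has a $K_t$ minor. $\square$

**Proof of Theorem 2(a) and (b).** Let $G$ be path-pairable without a $K_t$ minor. By Proposition 7 and (3), $\frac1{64t^2}<\sigma\le\frac4{n^2}\sum_vd(v)^2$, which gives (a). By (2), $2C_tn\Delta\ge\sum_vd(v)^2\ge\frac{n^2}{256t^2}$, which gives $\Delta\ge\frac n{512t^2C_t}$. Taking $C_t=O(t\sqrt{\log t})$ gives the second form of (b). $\blacksquare$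

## 7. Vertices of high degree carry at most $(t-1)n$ edge ends

In (b) we paid a factor $C_t$ for the bound $\sum_vd(v)\le2C_tn$. But only vertices of large degree matter in $\sum_v d(v)^2$ when $n$ is large. Their degrees sum to at most $(t-1)n$, which is smaller than $2C_tn$ when $C_t$ is of order $t\sqrt{\log t}$ and $t$ is large.

**Lemma 8.** Let $t\ge3$ and let $G$ be an $n$-vertex graph without a $K_t$ minor. Then $\sum_vd(v)^2\le(t-1)n\Delta+16C_t^4n$.

**Step 1: few vertices of high degree.** Put $K=8C_t^3$, $A=\{v:d(v)\ge K\}$, $B=V\setminus A$ and $N=|A|$. Since $KN\le\sum_vd(v)\le2C_tn$, we have $N\le2C_tn/K$.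

**Step 2: make neighborhoods in $A$ into cliques.** Delete the edges inside $B$. As long as some remaining $b\in B$ has two neighbors $a,a'\in A$ that are currently non-adjacent, contract $b$ into $a$. This creates the edge $aa'$. The neighborhoods of the other vertices of $B$ do not change, since $b$ had neighbors in $A$ only. The current graph on $A$ is always a minor of $G$ with $N$ vertices, so it has at most $C_tN$ edges. Each contraction adds at least one edge inside $A$ and none disappears, so at most $C_tN$ contractions occur. Let $B'$ be the set of contracted vertices; $|B'|\le C_tN$.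

**Step 3: count the edges at $A$.** When the procedure ends, the neighborhood in $A$ of each $b\in B\setminus B'$ is a clique. It is the same set as its neighborhood in $A$ in $G$. Together with $b$ it is a clique in a minor of $G$, so it has at most $t-2$ vertices. Further, $e_G(A,B')\le e(G[A\cup B'])\le C_t(N+C_tN)$ and $e(G[A])\le C_tN$. Using $C_t\ge1$, so that $C_t^2+3C_t\le4C_t^2$,
$$\sum_{v\in A}d(v)=e(A,B)+2e(A)\le(t-2)n+(C_t^2+3C_t)N\le(t-2)n+4C_t^2\cdot\frac{2C_tn}K=(t-1)n .$$

**Step 4: the second moment.** Vertices of $A$ have degree at most $\Delta$ and vertices of $B$ have degree less than $K$, so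
$$\sum_vd(v)^2\le\Delta\sum_{v\in A}d(v)+K\sum_{v\in B}d(v)\le\Delta(t-1)n+8C_t^3\cdot2C_tn. \qquad\square$$

**Proof of Theorem 2(c).** By Theorem 2(a) and Lemma 8, after division by $n$, $\Delta(t-1)\ge\frac n{256t^2}-16C_t^4$. If $n\ge2^{13}t^2C_t^4$, then $16C_t^4\le\frac n{512t^2}$, so $\Delta(t-1)\ge\frac n{512t^2}$ and $\Delta\ge\frac n{512t^3}$. $\blacksquare$

## 8. From the cut condition to a routing by multicommodity flow

Path-pairability was used only in Lemma 5, to produce a routing whose load is at most of the order of the degree. For $K_t$-minor-free graphs such a routing already exists when all cuts are large. This is where we quote a theorem without proof.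

**Cited theorem (Klein–Plotkin–Rao, STOC 1993, *Excluded minors, network decomposition, and multicommodity flow*).** For every $t$ there is $\kappa_t\ge1$ such that the following holds. If $G$ is $K_t$-minor-free with unit edge capacities and $e(S,V\setminus S)\ge\beta|S||V\setminus S|$ for all $S$, then $\beta/\kappa_t$ units of flow can be sent simultaneously between every pair of distinct vertices, with total flow at most $1$ on each edge.

**Proof of Theorem 3.**

**Step 1: check the hypothesis.** Put $h=h(G)$. Since $G$ is connected, $h>0$. For every nonempty proper $S$ we have $e(S,V\setminus S)\ge h\min(|S|,|V\setminus S|)\ge\frac hn|S||V\setminus S|$, because the larger of the two sets has at most $n$ elements; for $S=\emptyset$ or $S=V$ both sides are $0$. So $\beta=h/n$ is allowed, and $f=\frac h{n\kappa_t}$ units are sent between each pair.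

**Step 2: turn the flow into a routing.** Decompose the flow of each pair $\{x,y\}$ into flows along $x$–$y$ paths, discarding cycles. Let $R_{xy}$ be a path chosen with probability proportional to its flow. So a path chosen with probability $\pi$ carries $\pi f$ units.

**Step 3: bound the load.** A path containing $v$ uses at least one edge at $v$, and the total flow on the $d(v)$ edges at $v$ is at most $d(v)$. So $f\sum_{\{x,y\}}\Pr(v\in R_{xy})\le d(v)$. As in Step 3 of Lemma 5,
$$n^2q(v)=2\sum_{\{x,y\}}\Pr(v\in R_{xy})+1\le\frac{2d(v)n\kappa_t}h+1\le\frac{3d(v)n\kappa_t}h .$$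
The last inequality uses $h\le d(v)$ (take $S=\{v\}$, allowed since $n\ge2$) and $n\kappa_t\ge1$. Hence $q(v)\le\frac{3\kappa_td(v)}{hn}$.

**Step 4: conclude.** $G$ has no $K_t$ minor, so Proposition 7 gives
$$\frac1{64t^2}<\sigma\le\frac{9\kappa_t^2}{h^2n^2}\sum_vd(v)^2,\qquad\text{i.e.}\qquad h<\frac{24\,t\,\kappa_t}n\Big(\sum_vd(v)^2\Big)^{1/2}.$$
So $C'_t=24t\kappa_t$ works for the first inequality, and (2) gives the second. $\blacksquare$

If $h(G)\ge1$, squaring $1\le C'_t\sqrt{2C_t\Delta/n}$ gives $\Delta\ge n/(2C_tC_t'^2)$: the cut condition alone forces linear degree.

## 9. Hubs, homes and links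

For Theorem 4 we need path-pairable graphs of small maximum degree. The star works because everything is routed through one center. We now use many centers, and connect them through vertices of degree at least $3$.

**Set-up.** Let $G$ be bipartite with parts $A$ (the *hubs*, $|A|=s$) and $B$. Each $b\in B$ has one chosen edge, its *home edge*, to a hub $h(b)$. Some of the other edges at $b$ are grouped into disjoint pairs called *links*. A link $\{ba,ba'\}$ *joins* the hubs $a,a'$. Let $\Lambda(a,a')$ be the number of links joining $a,a'$. Let $\hat H$ be the graph on $A$ in which two hubs are adjacent if and only if they have a common neighbor in $B$. For a hub $a$ put $h(a)=a$.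

*Example.* Hubs $1,2,3,4$ and a vertex $b$ adjacent to $1,2,3$, with home $1$: the edges $b2,b3$ form a link joining $2$ and $3$. The path $2\,b\,3$ then realizes the edge $23$ of $\hat H$, and the edge $b1$ stays reserved for the path that ends at $b$.

**Lemma 9.** For all $(h,g)\in A^2$ let $W_{hg}$ be an $h$–$g$ path in $\hat H$, such that each edge of $\hat H$ lies on at most $\rho$ of the paths $W_{hg}$ (over ordered pairs). Suppose each hub is the home of at most $M$ vertices of $A\cup B$, and $\Lambda(a,a')\ge\rho(M/s+s)$ for every edge $aa'$ of $\hat H$. If $|A\cup B|$ is even, $G$ is path-pairable.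

**Step 1: pairs with a common home.** Given a pairing, route a pair with common home $h$ through $h$ by the home edges of its members (a member that is the hub $h$ itself needs no edge). Every vertex of $B$ lies in one pair, so each home edge is used at most once, here and in Step 2.

**Step 2: pairs with different homes, spread over all hubs.** Routing all pairs with homes $h,h'$ along $W_{hh'}$ could overload some links, since all those pairs may have the same two homes. So we send each pair through an intermediate hub. For $h\ne h'$ let $D(h,h')$ be the number of pairs with homes $h,h'$, and distribute these pairs among the hubs $g\in A$ so that each $g$ receives at most $D(h,h')/s+1$ of them. A pair $x,y$ with homes $h,h'$ and intermediate hub $g$ uses the home edges of $x$ and $y$ (if these are not hubs), the path $W_{hg}$, and the path $W_{h'g}$ reversed. Each edge of $\hat H$ traversed is to be realized by a link.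

**Step 3: count the demand on links.** The members of pairs counted in $\sum_{h'\ne h}D(h,h')$ with home $h$ are distinct vertices, so this sum is at most $M$. Thus $W_{hg}$ is used by at most $\sum_{h'\ne h}\big(D(h,h')/s+1\big)\le M/s+s$ pairs. Each edge $aa'$ of $\hat H$ lies on at most $\rho$ of the paths $W_{hg}$, so it is traversed at most $\rho(M/s+s)\le\Lambda(a,a')$ times in total. Use a different link for each traversal. Links are disjoint pairs of edges and contain no home edges, so all edges used are distinct. Each resulting $x$–$y$ walk contains an $x$–$y$ path. $\square$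

**Lemma 10.** If $G$ (as in the set-up) has a $K_t$ minor, then $\hat H$ has a $K_{t-1}$ minor; in particular $e(\hat H)\ge\binom{t-1}2$.

*Proof.* The purpose is to restrict branch sets to the hubs. A branch set without hubs is a connected subset of the independent set $B$, hence a single vertex, and two such branch sets would not be joined by an edge. So at least $t-1$ branch sets contain hubs. We show that their intersections with $A$ are branch sets in $\hat H$; they are clearly disjoint and nonempty.

*Connected:* let $X$ be a branch set. A path in $G[X]$ between two hubs alternates between $A$ and $B$. Consecutive hubs on it have a common neighbor in $B$, so they are adjacent in $\hat H$. Hence $X\cap A$ is connected in $\hat H$.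

*Pairwise joined:* let $X,Y$ be branch sets containing hubs. Some edge $ab$ of $G$, $a\in A$, $b\in B$, joins them; say $a\in X$ and $b\in Y$. Since $Y$ is connected and contains a hub besides $b$, the vertex $b$ has a neighbor $a'\in Y$, and $a'\in A$. Then $a\ne a'$ have the common neighbor $b$, so $aa'\in E(\hat H)$.

Finally, a graph with a $K_{t-1}$ minor has at least $\binom{t-1}2$ edges. $\square$

## 10. A complete graph of hubs: Theorem 4(b) and (c)

**Step 1: the construction.** Let $s\ge4$ be even and $\mu\ge6s$. Take $s$ hubs. Let $B$ contain $\mu$ vertices for each hub $h$ and each pair $\{g,g'\}$ of hubs different from $h$, each adjacent to $h$ (home) and to $g,g'$ (one link). Then $\hat H$ is complete.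

**Step 2: the parameters of Lemma 9.** Let $W_{hg}$ be the single edge $hg$ (trivial if $h=g$). Over ordered pairs, each edge is used twice, so $\rho=2$. Each hub is the home of $M=\mu\binom{s-1}2+1$ vertices, itself included. Two hubs $g,g'$ are joined by $\Lambda=\mu(s-2)$ links, one for each choice of home and of one of the $\mu$ copies.

**Step 3: the condition.** We have $2\left(\frac Ms+s\right)=\mu\frac{(s-1)(s-2)}s+\frac2s+2s$. So $\mu(s-2)\ge2(M/s+s)$ is equivalent to $\mu(s-2)\left(1-\frac{s-1}s\right)\ge2s+\frac2s$, that is, to
$$\mu(s-2)\ge2s^2+2 .$$
With $\mu\ge6s$ the left side is at least $6s^2-12s$, and $6s^2-12s-(2s^2+2)=4s^2-12s-2>0$ for $s\ge4$ (it equals $14$ at $s=4$ and increases). The order $n=s+\mu s\binom{s-1}2$ is even since $s$ is even. By Lemma 9, $G$ is path-pairable.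

**Step 4: Theorem 4(b).** A $K_{s+2}$ minor in $G$ would give a $K_{s+1}$ minor in $\hat H$ by Lemma 10, but $\hat H$ has only $s$ vertices. Every vertex of $B$ has degree $3$, and by symmetry all hubs have the same degree, which is $3|B|/s\le3n/s$. The vertices of $B$ have degree $3\le3n/s$. Letting $\mu$ vary gives infinitely many $n$.

**Step 5: Theorem 4(c).** A nonempty subgraph of $G$ contains a vertex of $B$, which has degree at most $3$, or lies inside the independent set $A$. So $G$ is 3-degenerate. With $\mu=6s$ we get $n=s+6s^2\binom{s-1}2=\Theta(s^4)$, and the hubs have degree $3|B|/s=18s\binom{s-1}2=O(s^3)$. So $\Delta=O(s^3)=O(n^{3/4})$, for every even $s\ge4$. $\blacksquare$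

## 11. A Hamming graph of hubs: Theorem 4(a)

For (b) the hub graph was complete: $s$ hubs cost a clique minor of order about $s$, and $\Delta$ is about $n/s$. By Lemma 10 what matters is that $\hat H$ has fewer than $\binom{t-1}2$ edges. So we want a sparse hub graph, on which the paths $W_{hg}$ can still be spread evenly. The Hamming graph does this.

**Step 1: the construction.** Let $d\ge1$, let $q\ge4d+1$ be odd, $A=\mathbb Z_q^d$, $s=q^d$, and let $m\ge8+4s^2$ be a multiple of $q$. An axis-parallel *line* $\ell$ is a set of $q$ hubs differing only in one given coordinate; there are $dq^{d-1}$ lines. For each line take a set $B_\ell$ of $m$ vertices adjacent to all hubs of $\ell$. Identify $\ell$ with $\mathbb Z_q$ through that coordinate. For each $c\in\mathbb Z_q$ let $m/q$ of the vertices of $B_\ell$ have home $c$ and links to the pairs $\{c+i,c-i\}$, $1\le i\le\frac{q-1}2$. If the number of vertices is odd, add one more vertex to $B$, adjacent to a single hub (its home), without links.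

*Example.* For $d=1$, $q=5$ this is $K_{5,m}$, possibly with one pendant vertex. A vertex of $B$ with home $0$ has the links $\{1,4\}$ and $\{2,3\}$. The hubs $1,2$ are joined by the links of vertices with home $4$, since $4+2=1$ and $4-2=2$ in $\mathbb Z_5$.

**Step 2: links and homes.** Two hubs have a common neighbor exactly when they lie on a common line, so $\hat H$ is the Hamming graph: two hubs are adjacent when they differ in exactly one coordinate. Two adjacent hubs lie on exactly one line. On it, a pair $a\ne a'$ has the form $\{c+i,c-i\}$ for exactly one $c$, namely $c=(a+a')/2$ ($2$ is invertible because $q$ is odd), and then for one $i$ in the range. So $\Lambda(a,a')=m/q$ for each edge of $\hat H$. Each hub lies on $d$ lines, so it is the home of at most $M\le dm/q+2$ vertices, counting itself and possibly the extra vertex.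

**Step 3: the hub paths.** Let $W_{hg}$ change the coordinates $1,2,\dots,d$ successively from those of $h$ to those of $g$. An arc $a\to a'$ in direction $i$ is used by $W_{hg}$ only if the hub reached just before coordinate $i$ is changed, $(g_1,\dots,g_{i-1},h_i,\dots,h_d)$, equals $a$, and $g_i=a'_i$. So $g_j=a_j$ for $j<i$, $g_i=a'_i$, and $h_j=a_j$ for $j\ge i$. Free are $h_1,\dots,h_{i-1}$ and $g_{i+1},\dots,g_d$, which makes $q^{i-1}q^{d-i}=s/q$ pairs $(h,g)$. An edge consists of two arcs, so $\rho=2s/q$ works.

**Step 4: the condition of Lemma 9.** The condition $\frac mq\ge\frac{2s}q\left(\frac Ms+s\right)$ reads $m\ge2M+2s^2$. Since $q\ge4d$, $2M\le\frac{2d}qm+4\le\frac m2+4$; and $\frac m2\ge4+2s^2$ by the choice of $m$. So the condition holds and $G$ is path-pairable.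

**Step 5: no $K_t$ minor.** Each hub has $d(q-1)$ neighbors in $\hat H$, so $e(\hat H)=\frac12q^dd(q-1)<\frac12dq^{d+1}$. If $dq^{d+1}\le(t-2)^2$, then $e(\hat H)<\frac12(t-2)^2\le\binom{t-1}2$, and by Lemma 10 $G$ has no $K_t$ minor.

**Step 6: choose $d$ and $q$.** Given $t\ge7$, let $d$ be the largest integer with $d(4d+1)^{d+1}\le(t-2)^2$; since $5^2\le(t-2)^2$, $d\ge1$. Let $q$ be the largest odd integer with $dq^{d+1}\le(t-2)^2$; then $q\ge4d+1\ge2d+2$. By Steps 4 and 5 the graphs are path-pairable and $K_t$-minor-free. We need two estimates.

First, $dq^{d+1}$ is nearly $(t-2)^2$: by maximality of $q$, and since $2(d+1)\le q$,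
$$(t-2)^2<d(q+2)^{d+1}=dq^{d+1}\Big(1+\frac2q\Big)^{d+1}\le dq^{d+1}e^{2(d+1)/q}\le e\,d\,q^{d+1}. \tag{6}$$

Second, $q=O(d)$: by maximality of $d$, $dq^{d+1}\le(t-2)^2<(d+1)(4d+5)^{d+2}$. Hence
$$q<\Big(1+\frac1d\Big)^{1/(d+1)}(4d+5)^{1/(d+1)}(4d+5)\le3\sqrt2\,(4d+5)\le27\sqrt2\,d<39d. \tag{7}$$
Here the first factor is decreasing in $d$ and equals $\sqrt2$ at $d=1$. The second is also decreasing: the derivative of $\frac{\log(4d+5)}{d+1}$ has the sign of $\frac{4(d+1)}{4d+5}-\log(4d+5)<1-\log9<0$. It equals $\sqrt9=3$ at $d=1$. Finally $4d+5\le9d$.

**Step 7: the size of $d$.** Put $L=\log t$. From $d(4d+1)^{d+1}\le(t-2)^2<t^2$ we get $d\log d<2L$. Let $t$ be so large that $\log L>0$; note $\log L\le4\sqrt L$, so $4L/\log L\ge\sqrt L$. If $d\ge4L/\log L$, then $d\ge\sqrt L$, so $\log d\ge\frac12\log L$ and $d\log d\ge2L$, a contradiction. So $d<4\log t/\log\log t$ for large $t$.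

**Step 8: the maximum degree.** Hubs have degree at most $dm+1$. The vertices of $B$ have degree at most $q$, and $q\le m\le dm$, so $\Delta\le dm+1$. Since $n\ge q^d+dq^{d-1}m$,
$$\Delta\le dm+1\le\frac n{q^{d-1}}-q+1\le\frac n{q^{d-1}}=\frac{nq^2}{q^{d+1}}\le\frac{e\,d\,q^2\,n}{(t-2)^2}$$
by (6). By (7) and Step 7, $dq^2\le39^2d^3=O\big((\log t/\log\log t)^3\big)$, and $(t-2)^2\ge\frac{25}{49}t^2$ for $t\ge7$. So $\Delta=O\big(n(\log t/\log\log t)^3/t^2\big)$ with an absolute constant.

**Step 9: the second moment.** The $q^d$ hubs contribute at most $q^d\left(n/q^{d-1}\right)^2=n^2q^3/q^{d+1}$, and the vertices of $B$ at most $nq^2$. With (6),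
$$\sum_vd(v)^2\le\frac{e\,d\,q^3\,n^2}{(t-2)^2}+nq^2 .$$
By (7) and Step 7, $dq^3\le39^3d^4=O\big((\log t/\log\log t)^4\big)$. The term $nq^2$ is at most $dq^3n^2/t^2$ as soon as $n\ge q^2t^2$. So $\sum_vd(v)^2=O\big(n^2(\log t/\log\log t)^4/t^2\big)$ for $n$ large. For fixed $d,q$ all large multiples $m$ of $q$ are allowed, so infinitely many $n$ occur. This proves Theorem 4(a). $\blacksquare$
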